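# Subwords of Dyck paths: connected intervals and the sign of the Möbius function

## 1. Dyck words, runs, and the Möbius function

All words in these notes are finite words over the alphabet $\{U,D\}$. For a word $w$ we write $u(w)$ and $d(w)$ for the numbers of $U$'s and $D$'s in it, and $h(w)=u(w)-d(w)$ for its height. The heights of the prefixes of $w$, including the empty prefix and $w$ itself, are the prefix heights of $w$.

**Definition (Dyck word).** A Dyck word is a word all of whose prefix heights are $\ge 0$ and whose final height is $0$. Its semilength $|w|$ is half its number of letters.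

Reading $U=(1,1)$ and $D=(1,-1)$ as steps, a Dyck word is a lattice path from the origin that ends on the $x$-axis and never goes below it. There is one Dyck word of semilength 1, namely $UD$. There are two of semilength 2, $UUDD$ and $UDUD$, and five of semilength 3: $UUUDDD$, $UUDUDD$, $UUDDUD$, $UDUUDD$, $UDUDUD$. The empty word satisfies the definition with semilength $0$, and we allow it as a Dyck word. This does not change intervals between nonempty Dyck words.

**Definition (subword order).** For words $p,w$ we write $p\le w$ if $p$ is obtained from $w$ by deleting letters, not necessarily consecutive ones.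

For example $UUDD\le UDUDUD$: keep the letters in positions $1,3,4,6$. But $UDUD\not\le UUDD$, since no $U$ of $UUDD$ comes after a $D$.

**Definition (Dyck pattern poset).** This is the set of nonempty Dyck words ordered by $\le$. It has minimum $UD$ and is graded, the rank of an element being its semilength. For $P\le Q$ the rank of the interval $[P,Q]=\{z:P\le z\le Q\}$ is $|Q|-|P|$, and $(P,Q)=\{z:P<z<Q\}$ is the open interval.

For example $[UD,UDUDUD]$ has rank $2$ and consists of $UD$, $UUDD$, $UDUD$, $UDUDUD$.

**Definition (Möbius function).** $\mu(x,x)=1$, and $\mu(x,y)=-\sum_{x\le z<y}\mu(x,z)$ for $x<y$.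

In the example, $\mu(UD,UUDD)=\mu(UD,UDUD)=-1$, so $\mu(UD,UDUDUD)=-(1-1-1)=1$.

**Definition (runs and run deletion).** A run of a word is a maximal block of equal letters. If $J$ is a set of runs of $x$, then $x-J$ is the word obtained from $x$ by deleting one letter from each run in $J$.

The word $UUDUDD$ has the runs $UU,D,U,DD$; deleting one letter from the first and one from the last gives $UDUD$. A run of length 1 disappears, and its neighbors may merge: $UDUD$ minus its second run is $UUD$. The set $J$ always refers to the runs of the original word. Clearly
$$J\subseteq J'\ \Longrightarrow\ x-J'\le x-J. \tag{1}$$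

All our work with $\le$ goes through greedy matching. For letters $\ell\neq\ell'$ and words $p,w,y,x_0$:

* (G1) $\ell p\le \ell w$ if and only if $p\le w$;
* (G2) $\ell p\le \ell' w$ if and only if $\ell p\le w$;
* (G3) if $p=p_0p_1$, where $p_0$ is the longest prefix of $p$ with $p_0\le x_0$, then $p\le x_0y$ if and only if $p_1\le y$.

For (G3): if $p\le x_0y$, then $p=p'p''$ with $p'\le x_0$ and $p''\le y$. The prefix $p'$ is no longer than $p_0$, so $p_1$ is a suffix of $p''$ and $p_1\le y$. The converse is clear, and (G1), (G2) are seen in the same way.

We can now ask about signs. Bernini, Cervetti, Ferrari and Steingrimsson, "Enumerative combinatorics of intervals in the Dyck pattern poset" (arXiv:1910.00299), is the source of the following conjecture: the Möbius function of the Dyck pattern poset is $\ge0$ on intervals of even rank and $\le 0$ on intervals of odd rank. Is it true that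
$$(-1)^r\mu(P,Q)\ge 0\qquad\text{for all } P\le Q,\quad r=|Q|-|P|\,?$$
The answer is yes, and we shall see why by finding a set of spheres that $|\mu(P,Q)|$ counts.

## 2. Intervals of rank at most three

In rank $0$ we have $\mu=1$, and in rank $1$ we have $\mu=-1$.

In rank $2$, let $k$ be the number of elements strictly between $P$ and $Q$. Each contributes $-1$, so $\mu(P,Q)=-(1-k)=k-1$. This is $\ge0$ exactly when $(P,Q)$ is nonempty, which holds because the poset is graded. For $[UD,UUUDDD]$ we get $k=1$ and $\mu=0$; for $[UD,UUDUDD]$ we get $k=2$ and $\mu=1$.

In rank $3$, let $(P,Q)$ have $a$ elements of semilength $|P|+1$, $b$ elements of semilength $|P|+2$, and $E$ comparable pairs between the two levels. An upper element $z$ with $k_z$ elements below it in $(P,Q)$ has $\mu(P,z)=k_z-1$. Therefore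
$$\mu(P,Q)=-\Big(1-a+\sum_z(k_z-1)\Big)=a+b-1-E .$$
A connected graph with $a+b$ vertices has at least $a+b-1$ edges. So the rank 3 case follows if the comparability graph of $(P,Q)$ is connected.

Take $P=UD$ and $Q=UUDUUDDD$. The lower level is $UUDD,UDUD$. In the upper level, $UUUDDD$, $UUDUDD$ and $UDUUDD$ are subwords of $Q$. The words $UUDDUD$ and $UDUDUD$ are not: matching greedily, their second $D$ is the sixth letter of $Q$, and no $U$ follows it. Now $UUUDDD$ lies above $UUDD$ only, and the other two lie above both, so $E=5$ and $\mu=2+3-1-5=-1$. The graph is a 4-cycle with one pendant edge, which up to homotopy is one circle.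

In rank 2 we needed "nonempty", in rank 3 "connected". The expected continuation is that $(P,Q)$ is $(r-3)$-connected.

## 3. Order complexes, connectivity, and the theorem

A simplicial complex is either void (it has no faces at all) or it contains the face $\emptyset$. The complex $\{\emptyset\}$ has empty realization; it is neither void nor contractible. A contractible complex always has a vertex.

**Definition (order complex).** The order complex of a finite poset has the chains of the poset as its faces. Topological statements about a poset refer to its order complex.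

For $(UD,UUDUUDDD)$ it is the graph just described. A poset and its opposite have the same order complex, and the poset of nonempty faces of a complex $\Sigma$ has the barycentric subdivision of $\Sigma$ as its order complex. A poset with a maximum is a cone, hence contractible.

**Definition ($k$-connected).** Every complex, including one with empty realization, is $k$-connected for $k\le-2$; $(-1)$-connected means nonempty; for $k\ge0$ it means nonempty with $\pi_i=0$ for all $0\le i\le k$.

Two points form a $(-1)$-connected complex that is not $0$-connected. The sphere $S^d$ is $(d-1)$-connected, with $S^{-1}=\emptyset$.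

By Philip Hall's theorem $\mu(P,Q)=\tilde\chi\big((P,Q)\big)$ for $P<Q$, where $\tilde\chi=\sum_{i\ge-1}(-1)^if_i$ and $f_i$ is the number of $i$-dimensional faces, that is, of chains with $i+1$ elements (so $f_{-1}=1$).

**Theorem 1.** Let $P<Q$ be Dyck words and $r=|Q|-|P|$. The open interval $(P,Q)$ has dimension at most $r-2$ and is $(r-3)$-connected. Hence it is contractible or homotopy equivalent to a wedge of $(r-2)$-spheres, and
$$(-1)^r\mu(P,Q)=\operatorname{rank}\tilde H_{r-2}\big((P,Q);\mathbb Z\big)\ge0 .$$
Together with $\mu(P,P)=1$, this shows that the conjecture is true. Moreover, the Dyck pattern poset is homotopy Cohen–Macaulay.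

(The last sentence is made precise, and deduced from the rest, in Section 10.) The proof uses the following textbook facts. Recall that $A*B$ is the join; for example, the join of two pairs of points is a 4-cycle.

**F1.** If $A$ is $a$-connected and $B$ is $b$-connected, then $A*B$ is $(a+b+2)$-connected.

This includes small indices. If $a\le-2$, nothing is assumed about $A$, and the assertion follows because $A*B$ is at least $b$-connected and $b\ge a+b+2$.

**F2.** Let $L\subseteq K$ be a subcomplex that is $(n-1)$-connected, and $v$ a new vertex. If $K\cup(v*L)$ is $(n-1)$-connected, so is $K$.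

For $n<0$ there is nothing to prove, and for $n=0$ we have $\emptyset\ne L\subseteq K$. Let $n\ge1$. Since $v*L$ is contractible and $L$ is $(n-1)$-connected, the pair $(v*L,L)$ is $n$-connected. By Hatcher, *Algebraic Topology*, Cor. 4.16, $v*L$ may be replaced, up to homotopy equivalence rel $L$, by a complex obtained from $L$ by attaching cells of dimension $>n$. So $K\cup (v*L)$ is, rel $K$, equivalent to $K$ with cells of dimension $>n$ attached. This does not change $\pi_i$ for $i\le n-1$.

**F3.** If $L\subseteq K$ is contractible, then $K\cup(v*L)\simeq K$.

Both sides are equivalent to $K/L$: collapse the contractible subcomplex $v*L$ on the left and $L$ on the right.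

**F4.** If $g:X\to X$ is a poset map with $g^2=g$ and either $g\le\mathrm{id}$ or $g\ge \mathrm{id}$, then $X\simeq g(X)$. Quillen's fiber lemma (Quillen 1978, Prop. 1.6): a poset map $g:Z\to X$ such that $g^{-1}(X_{\ge p})$ is contractible for all $p\in X$ is a homotopy equivalence.

The first part holds because comparable poset maps are homotopic: with $i:g(X)\to X$ the inclusion, $g\circ i=\mathrm{id}$ and $i\circ g$ is comparable to $\mathrm{id}$.

**F5.** For a vertex $v$ put $\mathrm{Lk}(v)=\{J\not\ni v: J\cup\{v\}\in\Delta\}$ and $\mathrm{Del}(v)=\{J\in\Delta:v\notin J\}$. Then $\Delta=\mathrm{Del}(v)\cup(v*\mathrm{Lk}(v))$ with intersection $\mathrm{Lk}(v)$. So if $\mathrm{Lk}(v)$ is void, then $\Delta=\mathrm{Del}(v)$, and if $\mathrm{Lk}(v)$ is contractible, then $\Delta\simeq\mathrm{Del}(v)$ by F3.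

If $\Delta$ is not void and $J\in\Delta$ implies $J\cup\{v\}\in\Delta$, then $\Delta$ is a cone with apex $v$, hence contractible.

## 4. From principal ideals to ideals below non-Dyck words

A sensible first attempt is to cover $(P,Q)$ by the sets $(P,C]$, where $C$ runs over the elements covered by $Q$. Each has a maximum, so it is contractible, and one would like to apply a nerve argument: control the intersections and induct. Look at the intersections in the rank 3 example. With $C=UUDUDD$ and $C'=UDUUDD$,
$$(UD,C]\cap(UD,C']=\{UUDD,\ UDUD\},$$
two incomparable elements. The intersection has no maximum, and it is not contractible. Sets of Dyck words lying below several Dyck words at once are not of the kind we started with, so the induction has nothing to hold on to.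

One way out is to leave the world of Dyck words. Every $p<Q$ misses a letter of $Q$, so $p\le Q-\{i\}$ for some run $i$. We may therefore cover $(P,Q)$ by the sets of Dyck words below $Q-\{i\}$, and hope that the smaller pieces are the sets of Dyck words below $Q-J$. Here $Q-J$ is again a single word, but in general it is not Dyck. Two difficulties appear.

The first is that these pieces are not the intersections. Take $Q=UDUD$ and $p=UD$: then $p\le Q-\{1\}=DUD$ and $p\le Q-\{3\}=UDD$, but $Q-\{1,3\}=DD$. So the nerve lemma does not apply directly. Instead of intersecting, we shall work with the family of pieces $X_J$ indexed by $J$, and ask that for each single $p$ the complex of all $J$ with $p\le Q-J$ be contractible. For $Q=UDUD$ and $p=UD$ the admissible nonempty $J$ are $\{1\},\{2\},\{3\},\{4\},\{1,2\},\{2,3\},\{3,4\}$. They form a path, which is contractible.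

The second difficulty is quantitative. We need a connectivity statement for the Dyck words below an arbitrary word. For a word $x$ let $e(x)$ be the largest semilength of a Dyck subword of $x$, and for a Dyck word $z\le x$ put
$$D(z,x)=\{p \text{ Dyck}: z<p\le x\}.$$
Semilengths along a chain in $D(z,x)$ lie between $|z|+1$ and $e(x)$, so its dimension is at most $e(x)-|z|-1$. The natural target is that $D(z,x)$ is $(e(x)-|z|-2)$-connected. For example, $e(UUDUD)=2$ and $D(UD,UUDUD)=\{UUDD,UDUD\}$; the target says nonempty, and no more is true.

The covering lemma of the next section will say: if $X_J$ is $(n-|J|)$-connected for the relevant nonempty $J$, then $X$ is $(n-1)$-connected. For $X=D(z,x)$ the target is $n-1=e(x)-|z|-2$, and by induction $X_J=D(z,x-J)$ is $(e(x-J)-|z|-2)$-connected. So we need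
$$e(x-J)\ \ge\ e(x)-|J|+1 . \tag{2}$$
Deleting a letter costs at most $1$ in $e$, so in general only $e(x-J)\ge e(x)-|J|$ is available. That is one short, and the loss would add up over the induction. It does occur: take $x=UDU$, $z=\emptyset$, so $e(x)=1$ and $n=0$. For $J=\{D\text{-run}\}$ the piece $D(\emptyset,UU)$ is empty, while it would have to be $(-1)$-connected.

The remedy is not to use all runs of $x$. We use only a set $T$ of runs in which a first deletion is free, and show that the complexes $\{J\subseteq T:p\le x-J\}$ are still contractible. In $UDU$ the last $U$ is such a run. For the open interval $(P,Q)$ itself the target $r-3$ is one less than $e(Q)-|P|-2=r-2$, so there all runs of $Q$ may be used.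

## 5. A covering lemma with a family indexed by a contractible complex

**Lemma 2.** Let $X$ be a finite poset, $T$ a finite set, $\Sigma$ a contractible simplicial complex with vertices in $T$, and $n\in\mathbb Z$. For each $\emptyset\ne J\subseteq T$ let $X_J\subseteq X$ be an order ideal, with $X_{J'}\subseteq X_J$ if $J\subseteq J'$, and $X_J=\emptyset$ if $J\notin\Sigma$. Assume:

1. for every $p\in X$ the complex $\{\emptyset\}\cup\{J\neq\emptyset:p\in X_J\}$ is contractible;
2. $X_J$ is $(n-|J|)$-connected for every nonempty $J\in\Sigma$.

Then $X$ is $(n-1)$-connected.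

The plan is to replace $X$ by a poset $Z$ of pairs, and then to compare $Z$ with $\Sigma$, which is contractible.

Let $Y$ be the set of nonempty faces of $\Sigma$ ordered by reverse inclusion. It is contractible, since its order complex is the barycentric subdivision of $\Sigma$. Let
$$Z=\{(J,p):J\in Y,\ p\in X_J\},\qquad (J,p)\le(J',p')\iff J\supseteq J'\text{ and }p\le p'.$$

**Step 1: $Z\simeq X$.** This step uses assumption 1. Let $g(J,p)=p$, a poset map $Z\to X$. Fix $p\in X$ and consider the fiber
$$F=g^{-1}(X_{\ge p})=\{(J,p'):p'\ge p,\ p'\in X_J\}.$$
The map $(J,p')\mapsto(J,p)$ sends $F$ to $F$, because $X_J$ is an order ideal. It is order preserving, idempotent and $\le\mathrm{id}$. By F4, $F$ is equivalent to its image $\{(J,p):p\in X_J\}$. Note that $p\in X_J$ forces $J\in\Sigma$, so this image is the opposite of the poset of nonempty faces of the complex in assumption 1, hence contractible. So $F$ is contractible for every $p$, and Quillen's fiber lemma gives $Z\simeq X$.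

**Step 2: embedding $Z$ in a contractible poset.** Let $f(J,p)=J$, a poset map $Z\to Y$. Let $M=Z\sqcup Y$ with the given orders on $Z$ and $Y$, and $z<J$ for $z\in Z$, $J\in Y$ if and only if $f(z)\le J$ in $Y$. This is a partial order because $f$ is order preserving. The map $M\to M$ that is $f$ on $Z$ and the identity on $Y$ is order preserving, idempotent and $\ge\mathrm{id}$, since $z<f(z)$. By F4, $M\simeq Y$, so $M$ is contractible.

**Step 3: removing $Y$ again.** We show that passing from $M$ back to $Z$ does not destroy $(n-1)$-connectivity. Build $M$ from $Z$ by adding the elements $J\in Y$ one at a time in order of increasing cardinality, so that larger elements of $Y$ come first. When $J$ is added, the elements already present and comparable to $J$ are, below $J$, those of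
$$f/J=\{(J',p)\in Z: J'\supseteq J\},$$
and, above $J$, those of $Y_{>J}$, the proper nonempty subsets of $J$. Elements of equal cardinality are incomparable. Every element of $f/J$ is below every element of $Y_{>J}$, so adding $J$ attaches a cone over the join $(f/J)*Y_{>J}$.

We compute its connectivity. The map $(J',p)\mapsto(J,p)$ on $f/J$ is defined because $X_{J'}\subseteq X_J$; it is order preserving, idempotent and $\ge\mathrm{id}$, with image isomorphic to $X_J$. By F4, $f/J\simeq X_J$, which is $(n-|J|)$-connected by assumption 2. The poset $Y_{>J}$ is the boundary of a simplex with $|J|$ vertices, a sphere $S^{|J|-2}$, which is $(|J|-3)$-connected. By F1 the join is $\big((n-|J|)+(|J|-3)+2\big)=(n-1)$-connected.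

Now go backwards from $M$. It is contractible, hence $(n-1)$-connected, and each removal of an element of $Y$ preserves $(n-1)$-connectivity by F2. So $Z$ is $(n-1)$-connected, and by Step 1 so is $X$. $\square$

A small instance: $X=D(UD,UUDUD)=\{UUDD,UDUD\}$ and $T=\{1,2\}$, the two $U$-runs $UU$ and $U$ of $x=UUDUD$. Put $X_J=D(UD,x-J)$. Since $x-\{1\}=UDUD$, $x-\{2\}=UUDD$ and $x-\{1,2\}=UDD$, we get $X_{\{1\}}=\{UDUD\}$, $X_{\{2\}}=\{UUDD\}$, $X_{\{1,2\}}=\emptyset$. Here $\Sigma=\{J\subseteq T:UD\le x-J\}$ is a full edge, the complexes in assumption 1 are single points, and assumption 2 holds with $n=0$. The conclusion is that $X$ is nonempty.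

## 6. Two contractible complexes of run deletions

We now show that the complexes to which the covering lemma will be applied are contractible. The first concerns deletions from $U$-runs only and needs a hypothesis on heights.

A word that is empty or starts with $U$ is uniquely of the form
$$y=U^{a_1}D^{b_1}\cdots U^{a_m}D^{b_m},\qquad m\ge0,\ a_i\ge1,\ b_i\ge1 \text{ for } i<m,\ b_m\ge0. \tag{3}$$
For a word $q$ put $\delta(y,q)=h(y)-h(q)$, and
$$\Delta(y,q)=\{J\subseteq[m]:q\le y-J\},$$
where $J$ is regarded as a set of $U$-runs of $y$. By (1) this is a simplicial complex, and it is nonvoid if and only if $q\le y$.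

**Lemma 3.** Let $y$ be as in (3) and let $q\le y$ be a word with $\delta(y,q)\ge1$. Then $\Delta(y,q)$ is contractible.

The hypothesis on $\delta$ matters. For $y=UDUD$, $q=UD$ we have $\delta=0$. The words $DUD$ and $UDD$ contain $q$ but $DD$ does not, so $\Delta(y,q)$ consists of two points.

The proof is by induction on $m$. If $m=0$, then $q\le y$ forces $q=\emptyset$ and $\delta=0$, so no pair satisfies the hypotheses. Let $m\ge1$, write $y=U^{a_1}D^{b_1}y'$, where $y'$ is again of the form (3) with $m-1$ in place of $m$, and write $q=U^cq^*$ with $q^*$ empty or starting with $D$.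

**Step 1: $c<a_1$.** Here the first run has a letter to spare, and we show that $\Delta=\Delta(y,q)$ is a cone. Let $J\in\Delta$ with $1\notin J$, so $U^cq^*\le U^{a_1}D^{b_1}(y'-J)$. By (G1), $q^*\le U^{a_1-c}D^{b_1}(y'-J)$. As $q^*$ is empty or starts with $D$, (G2) gives $q^*\le D^{b_1}(y'-J)$. Since $c\le a_1-1$,
$$q=U^cq^*\le U^{a_1-1}D^{b_1}(y'-J)=y-(J\cup\{1\}).$$
So $J\cup\{1\}\in\Delta$. As $\emptyset\in\Delta$, the complex is a cone with apex $1$.

**Step 2: $c\ge a_1$, the link of $1$.** We show that the link is void or contractible. We have $J\in\mathrm{Lk}(1)$ if and only if $U^cq^*\le U^{a_1-1}D^{b_1}(y'-J)$. After matching $U^{a_1-1}$ by (G1), the remaining word $U^{c-a_1+1}q^*$ starts with $U$, so by (G2) the block $D^{b_1}$ is skipped. Thus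
$$\mathrm{Lk}(1)=\Delta(y',\,U^{c-a_1+1}q^*).$$
If $b_1=0$, then $m=1$ and $y'=\emptyset$, and the link is void. If $b_1\ge1$, then
$$\delta(y',U^{c-a_1+1}q^*)=\big(h(y)-a_1+b_1\big)-\big(h(q)-a_1+1\big)=\delta(y,q)+b_1-1\ge1,$$
so by induction the link is contractible if it is not void. By F5, in all cases $\Delta\simeq\mathrm{Del}(1)$.

**Step 3: $c\ge a_1$, the deletion of $1$.** We identify $\mathrm{Del}(1)=\{J\subseteq\{2,\dots,m\}:q\le U^{a_1}D^{b_1}(y'-J)\}$ with a smaller complex of the same kind.

* If $c>a_1$, matching $U^{a_1}$ leaves $U^{c-a_1}q^*$, which starts with $U$ and skips $D^{b_1}$. So $\mathrm{Del}(1)=\Delta(y',U^{c-a_1}q^*)$, with $\delta(y',U^{c-a_1}q^*)=(h(y)-a_1+b_1)-(h(q)-a_1)=\delta(y,q)+b_1\ge1$.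
* If $c=a_1$, write $q^*=D^dq^{**}$ with $q^{**}$ empty or starting with $U$. The condition is $D^dq^{**}\le D^{b_1}(y'-J)$.
  * If $d\le b_1$, matching $D^d$ leaves $q^{**}\le D^{b_1-d}(y'-J)$, which is equivalent to $q^{**}\le y'-J$. So $\mathrm{Del}(1)=\Delta(y',q^{**})$, with $\delta(y',q^{**})=(h(y)-a_1+b_1)-(h(q)-a_1+d)=\delta(y,q)+b_1-d\ge1$.
  * If $d>b_1$, matching $D^{b_1}$ gives $\mathrm{Del}(1)=\Delta(y',D^{d-b_1}q^{**})$, with $\delta(y',D^{d-b_1}q^{**})=(h(y)-a_1+b_1)-(h(q)-a_1+b_1)=\delta(y,q)\ge1$.

Since $\emptyset\in\Delta$, the complex $\mathrm{Del}(1)$ is nonvoid, so the smaller word is a subword of $y'$ and the smaller pair satisfies the hypotheses of the lemma. By induction $\mathrm{Del}(1)$ is contractible, hence so is $\Delta$. (For $m=1$ the smaller pair would contradict the case $m=0$, so Steps 2 and 3 do not occur then.) $\square$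

If all runs are used, no height condition is needed.

**Lemma 4.** Let $p<w$ be words and let $R$ be the set of all runs of $w$. Then $\Gamma(w,p)=\{J\subseteq R:p\le w-J\}$ is contractible.

The proof is by induction on the number of runs of $w$, which is at least $1$. Let $\ell^a$ be the first run, $w=\ell^aw'$, and write $p=\ell^cp^*$ with $p^*$ not starting with $\ell$. Let $\ell'$ be the other letter.

**Step 1: $c<a$.** As before we get a cone. If $J\in\Gamma(w,p)$ does not contain the first run, then (G1) and (G2) give $p^*\le w'-J$, and so $p\le\ell^{a-1}(w'-J)$. The first run is an apex.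

**Step 2: $c\ge a$.** If $w'=\emptyset$, then $p\le\ell^a$ and $c\ge a$ force $p=w$, a contradiction. So $w'\ne\emptyset$, and $w'$ starts with $\ell'$. The link of the first run consists of the $J$ with $\ell^cp^*\le\ell^{a-1}(w'-J)$, that is,
$$\ell^{c-a+1}p^*\le w'-J .$$
The left side starts with $\ell$, so by (G2) the letters $\ell'$ of the first run of $w'$ are never used, and the condition does not depend on whether $J$ contains that run. So the link is void or a cone whose apex is the second run of $w$. By F5, $\Gamma(w,p)$ is equivalent to the deletion of the first run, which by (G1) is $\Gamma(w',\ell^{c-a}p^*)$. It is nonvoid because $\emptyset\in\Gamma(w,p)$, so $\ell^{c-a}p^*\le w'$; and $\ell^{c-a}p^*\ne w'$ because $p\ne w$. The word $w'$ has one run fewer, so induction applies. $\square$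

## 7. The largest Dyck subword and deletions that cost nothing

Let $m(x)\le0$ be the minimum of the prefix heights of $x$.

**Lemma 5.** For every word $x$:

1. $e(x)=d(x)+m(x)$;
2. deleting one letter from $x$ decreases $e$ by at most $1$.

**Step 1: upper bound in part 1.** Let $\pi$ be a prefix of height $m(x)$, so $u(\pi)=d(\pi)+m(x)$. The letters that a Dyck subword takes from $\pi$ form a prefix of it, so it takes at most as many $D$'s as $U$'s from $\pi$, hence at most $d(\pi)+m(x)$ $D$'s. From the rest it takes at most $d(x)-d(\pi)$ $D$'s. In total it has at most $d(x)+m(x)$ $D$'s.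

**Step 2: lower bound in part 1.** Read $x$ from left to right and match each $D$ with the closest preceding unmatched $U$, if there is one. A $D$ stays unmatched exactly when the height reaches a new strict minimum there, so there are $-m(x)$ unmatched $D$'s. The matched letters form a word in which each $D$ is preceded by its own partner $U$, so this word is Dyck, of semilength $d(x)+m(x)$.

**Step 3: part 2.** Take an occurrence in $x$ of a Dyck subword of semilength $e(x)$. If it uses the deleted letter, drop that letter and its matching partner. What is left is still Dyck, of semilength $e(x)-1$. $\square$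

For example $x=DUUDU$ has prefix heights $0,-1,0,1,0,1$, so $m(x)=-1$ and $e(x)=2-1=1$.

**Definition (type $U$, safe runs).** A word $x$ is of type $U$ if $h(x)>m(x)$. Then write $x=x_0x_1$ with $x_0$ the longest prefix of height $m(x)$, and let $T(x)$ be the set of $U$-runs of $x_1$.

For $x=DUUDU$ we get $x_0=D$, $x_1=UUDU$, and $T(x)=\{UU,U\}$. The three words $x-J$ with $\emptyset\neq J\subseteq T(x)$ are $DUDU$, $DUUD$, $DUD$, and all have $e=1$.

Some remarks on the definition. Every nonempty prefix of $x_1$ has positive height, by the choice of $x_0$. The word $x_1$ is nonempty because $h(x)>m(x)$, so it starts with $U$ and $h(x_1)\ge1$; in particular $T(x)\ne\emptyset$. If $x_0\neq\emptyset$, it ends with $D$, since otherwise the prefix one letter shorter would have height $m(x)-1$. So the $U$-runs of $x_1$ are runs of $x$, and $x-J=x_0(x_1-J)$ for $J\subseteq T(x)$.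

**Lemma 6.** Let $x$ be of type $U$ and $T=T(x)$.

1. $e(x-J)\ge e(x)-|J|+1$ for $\emptyset\ne J\subseteq T$.
2. For every Dyck word $p\le x$ the complex $\Delta_p=\{J\subseteq T:p\le x-J\}$ is contractible.

**Step 1: one deletion is free.** Delete one $U$ of $x_1$. The number of $D$'s does not change. The prefix $x_0$ of height $m(x)$ is still there, and the prefixes ending inside $x_1$, which had height at least $m(x)+1$, drop by at most $1$. So the minimum prefix height does not change, and by Lemma 5(1) neither does $e$. The other $|J|-1$ deletions cost at most $1$ each by Lemma 5(2). This proves part 1, which is exactly the inequality (2) that we needed.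

**Step 2: reduction to Lemma 3.** Write $p=p_0p_1$ with $p_0$ the longest prefix of $p$ satisfying $p_0\le x_0$. By (G3), $p\le x-J=x_0(x_1-J)$ if and only if $p_1\le x_1-J$. So $\Delta_p=\Delta(x_1,p_1)$, and $p_1\le x_1$ by taking $J=\emptyset$. Since $p$ is Dyck, $h(p_1)=-h(p_0)\le0$, while $h(x_1)\ge1$. Hence $\delta(x_1,p_1)\ge1$, and Lemma 3 applies. $\square$

**Reflection.** Let $x^*$ be $x$ read backwards with $U$ and $D$ exchanged; for example $(UDD)^*=UUD$. If $x=ab$, the prefix $b^*$ of $x^*$ has height $-h(b)=h(a)-h(x)$. So the prefix heights of $x^*$ are the numbers $h-h(x)$, with $h$ running over the prefix heights of $x$. In particular $x^*$ is Dyck when $x$ is. The map $x\mapsto x^*$ preserves $\le$, semilength, length and $e$.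

Suppose that $x$ is neither Dyck nor of type $U$. Then $h(x)=m(x)$, and $m(x)<0$, since $h(x)=m(x)=0$ would make $x$ Dyck. The prefix heights of $x^*$ are $h-m(x)\ge0$, so $m(x^*)=0$, and its final height is $-m(x)>0$. So $x^*$ is of type $U$. We conclude:
$$\text{for every non-Dyck word } x,\text{ at least one of } x,\ x^*\text{ is of type } U. \tag{4}$$

## 8. Dyck words below an arbitrary word

**Proposition 7.** For every word $x$ and every Dyck word $z\le x$, the poset $D(z,x)$ is $(e(x)-|z|-2)$-connected.

The proof is by induction on the length of $x$; the statement is about all words, and this is what makes the induction run.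

**Step 1: $x$ is Dyck.** If $x=z$, the claim is $(-2)$-connectedness, which is no condition. If $z<x$, then $D(z,x)$ has the maximum $x$ and is contractible. This covers the empty word $x$.

**Step 2: setting up the covering lemma.** Let $x$ be non-Dyck. Reflection gives $D(z,x)\cong D(z^*,x^*)$ with the same value of $e(x)-|z|-2$, so by (4) we may assume that $x$ is of type $U$. Put $T=T(x)$ and apply Lemma 2 with
$$X=D(z,x),\quad X_J=\{p\text{ Dyck}:z<p\le x-J\},\quad \Sigma=\Delta_z,\quad n=e(x)-|z|-1 .$$
The $X_J$ are order ideals of $X$, and $X_{J'}\subseteq X_J$ for $J\subseteq J'$ by (1). If $X_J\ne\emptyset$, then $z\le x-J$, that is, $J\in\Sigma$. The complex $\Sigma$ is contractible by Lemma 6(2).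

**Step 3: checking the two assumptions.** For $p\in X$ the complex in assumption 1 is $\Delta_p$, since $\emptyset\in\Delta_p$. It is contractible by Lemma 6(2). For a nonempty $J\in\Sigma$ we have $z\le x-J$, so $X_J=D(z,x-J)$, and by induction this is $(e(x-J)-|z|-2)$-connected. By Lemma 6(1),
$$e(x-J)-|z|-2\ \ge\ e(x)-|J|-|z|-1\ =\ n-|J|,$$
so assumption 2 holds. Lemma 2 shows that $D(z,x)$ is $(n-1)=(e(x)-|z|-2)$-connected. $\square$

## 9. Open intervals between Dyck words

We prove Theorem 1, except for its last sentence. Let $P<Q$ be Dyck words and $r=|Q|-|P|$.

**Step 1: dimension.** Semilength strictly increases along chains, and elements of $(P,Q)$ have semilength between $|P|+1$ and $|Q|-1$. So a chain has at most $r-1$ elements, and the dimension is at most $r-2$.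

**Step 2: connectivity.** We apply Lemma 2, now with all runs of $Q$. Let
$$X=(P,Q),\quad T=R\ \text{(all runs of }Q),\quad X_J=\{p\text{ Dyck}:P<p\le Q-J\},\quad \Sigma=\Gamma(Q,P),\quad n=r-2 .$$
For $J\ne\emptyset$ the set $X_J$ is an order ideal of $X$, because $Q-J<Q$, and $X_{J'}\subseteq X_J$ for $J\subseteq J'$ by (1). If $X_J\neq\emptyset$, then $P\le Q-J$, so $J\in\Sigma$. The complex $\Sigma$ is contractible by Lemma 4, since $P<Q$. For $p\in X$ the complex in assumption 1 is $\Gamma(Q,p)$, contractible by Lemma 4, since $p<Q$. For nonempty $J\in\Sigma$, Proposition 7 says that $X_J=D(P,Q-J)$ is $(e(Q-J)-|P|-2)$-connected. By Lemma 5(2) and $e(Q)=|Q|$ we have $e(Q-J)\ge|Q|-|J|$, so $X_J$ is $(r-2-|J|)=(n-|J|)$-connected. Lemma 2 gives that $(P,Q)$ is $(n-1)=(r-3)$-connected.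

**Step 3: homotopy type.** We use the standard fact that a $(d-1)$-connected complex of dimension at most $d$ is contractible or a wedge of $d$-spheres, here with $d=r-2$. For $d=-1$ it is $S^{-1}=\emptyset$; for $d=0$ it is a nonempty set of points; for $d=1$ it is a connected graph. For $d\ge2$, $H_d$ is free, by Hurewicz's theorem its generators are represented by maps of $S^d$, and the resulting map from a wedge of spheres is an equivalence by Whitehead's theorem.

**Step 4: the sign.** By Step 2, $\tilde H_i\big((P,Q);\mathbb Z\big)=0$ for $i\le r-3$, and by Step 1 it is $0$ for $i>r-2$. By Philip Hall's theorem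
$$\mu(P,Q)=\tilde\chi\big((P,Q)\big)=(-1)^{r-2}\operatorname{rank}\tilde H_{r-2}\big((P,Q);\mathbb Z\big),$$
and multiplying by $(-1)^r$ gives the formula of Theorem 1. With $\mu(P,P)=1$ the conjecture follows. $\blacksquare$

In the example $[UD,UUDUUDDD]$ the formula reads $(-1)^3(-1)=1=\operatorname{rank}\tilde H_1$, the 4-cycle found in Section 2.

## 10. Cohen–Macaulay intervals, zero values, and a recursion

**Definition (homotopy Cohen–Macaulay).** A finite poset is homotopy Cohen–Macaulay if in its order complex the link of every face (including $\emptyset$) is $(d-1)$-connected, where $d$ is the dimension of the link.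

For example a chain with at least one element has this property: the link of a face is a full simplex on the remaining vertices, or $\{\emptyset\}$, of dimension $-1$. Two disjoint edges do not have it: the link of $\emptyset$ has dimension $1$ and is not connected.

**Corollary 8.** Every closed interval $[P,Q]$ of the Dyck pattern poset, also with the empty path adjoined, is homotopy Cohen–Macaulay. In particular it is Cohen–Macaulay over $\mathbb Z$ and every field.

To see this, we compute the link of a chain $c_1<\dots<c_k$ of $[P,Q]$. The link of the empty chain is the whole order complex, which is a cone. For $k\ge1$ the link is the join of $\{z:P\le z<c_1\}$, the open intervals $(c_i,c_{i+1})$, and $\{z:c_k<z\le Q\}$. If $c_1\neq P$, the first factor has the minimum $P$, so it and the link are contractible; likewise if $c_k\ne Q$. If $c_1=P$ and $c_k=Q$, let the $s=k-1$ open intervals have ranks $r_1,\dots,r_s$. Each is $(r_i-3)$-connected by Theorem 1, whose proof allows the empty word as $P$. If $s=0$, the link is $\{\emptyset\}$ and there is nothing to show. Otherwise, by F1, the join is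
$$\Big(\sum_i(r_i-3)+2(s-1)\Big)=\Big(\sum_i r_i-s-2\Big)\text{-connected},$$
and its dimension is at most $\sum_i(r_i-1)-1=\sum_ir_i-s-1$. So the connectivity is as required. $\square$

This is the precise meaning of the last sentence of Theorem 1. Since rank selection preserves Cohen–Macaulayness (Baclawski, *Cohen–Macaulay ordered sets*, J. Algebra 63 (1980)), the Möbius invariants of rank-selected subposets of intervals alternate as well. If $S\subseteq\{1,\dots,r-1\}$ and $\mu_S$ is the value of the Möbius function from $P$ to $Q$ in the subposet of $[P,Q]$ that keeps $P$, $Q$ and the levels in $S$, then the open part has dimension $|S|-1$ and $(-1)^{|S|+1}\mu_S\ge0$. For $S=\{1,\dots,r-1\}$ this is Theorem 1.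

The inequality of Theorem 1 cannot be made strict. The Dyck subwords of $U^nD^n$ are the words $U^kD^k$, so $[UD,U^nD^n]$ is a chain of rank $n-1$, and $\mu(UD,U^nD^n)=0$ for $n\ge3$. So the value $0$ occurs in every rank $\ge2$.

Finally, the contractible complexes also give a way to compute $\mu$. For a Dyck word $z$ and a word $x\ge z$ let $\chi(z,x)=\sum(-1)^i$ over all chains $z<p_0<\dots<p_i\le x$ of Dyck words with $i\ge-1$, where the empty chain contributes $-1$. Put $\chi(z,x)=0$ if $z\not\le x$.

**Proposition 9.** We have $\chi(z,z)=-1$; $\chi(z,x)=0$ if $x\neq z$ is Dyck; $\chi(z,x)=\chi(z^*,x^*)$; and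
$$\chi(z,x)=-\sum_{\emptyset\ne J\subseteq T(x)}(-1)^{|J|}\chi(z,x-J)\qquad(x\text{ of type }U), \tag{5}$$
$$\mu(P,Q)=-\sum_{\emptyset\neq J\subseteq R(Q)}(-1)^{|J|}\chi(P,Q-J)\qquad(P<Q), \tag{6}$$
where $R(Q)$ is the set of all runs of $Q$.

**Step 1: the initial values.** If $x=z$, only the empty chain counts. If $x\ne z$ is Dyck and $z\le x$, then $D(z,x)$ is a cone and its reduced Euler characteristic $\chi(z,x)$ is $0$; if $z\not\le x$, the value is $0$ by definition. Reflection gives the third statement.

**Step 2: formula (5).** If $z\not\le x$, all terms vanish. Otherwise consider $\sum_{J\subseteq T(x)}(-1)^{|J|}\chi(z,x-J)$, including $J=\emptyset$, and collect the terms of a fixed chain with top element $p$, where $p=z$ for the empty chain. The chain is counted in $\chi(z,x-J)$ exactly when $p\le x-J$, that is, $J\in\Delta_p$. Its total coefficient is $\pm\sum_{J\in\Delta_p}(-1)^{|J|}$, which up to sign is the reduced Euler characteristic of $\Delta_p$, so it is $0$ by Lemma 6(2). So the whole sum vanishes, and solving for the term $J=\emptyset$ gives (5).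

**Step 3: formula (6).** Collect the terms of a chain in $(P,Q)$ with top element $p$, where $p=P$ for the empty chain. For $J\neq\emptyset$ it is counted in $\chi(P,Q-J)$ exactly when $J\in\Gamma(Q,p)$; and $\chi(P,Q-J)$ counts only chains in $(P,Q)$, because $Q-J<Q$. In $\mu(P,Q)=\tilde\chi\big((P,Q)\big)$, which plays the role of the term $J=\emptyset$, it is counted once. The total coefficient is $\pm\sum_{J\in\Gamma(Q,p)}(-1)^{|J|}=0$ by Lemma 4. This gives (6). $\square$

For $P=UD$ and $Q=UDUD$ the complex $\Gamma(Q,P)$ is the path with 4 vertices and 3 edges found in Section 4. For each nonempty $J$ in it, $e(Q-J)=1$, so $D(P,Q-J)=\emptyset$ and $\chi(P,Q-J)=-1$. Formula (6) gives $\mu(P,Q)=-\big(4\cdot(-1)(-1)+3\cdot(+1)(-1)\big)=-4+3=-1$, as it must be in rank 1.
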